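\title{Convergence of open ASEP to the open KPZ equation without Liggett's condition}

\begin{abstract}
We consider the weakly asymmetric simple exclusion process on $N$ sites with open boundaries, whose four boundary rates are parametrized by $u,v\in\mathbb R$ and $w,r>0$. We prove that the exponential of the rescaled height function converges, as a space-time process, to the multiplicative stochastic heat equation on $[0,1]$ with Robin parameters $u-\frac12$ and $v-\frac12$, for all values of the four parameters. Liggett's condition, which corresponds to $w=r=1$, plays no role. This answers a question of Himwich. For general bounded boundary rates we give a criterion for convergence in terms of two explicit constants. The exponential of the height function solves a closed linear equation for arbitrary boundary rates; the rates only change the speed of the underlying random walk at the two end sites. All estimates are derived from the Dirichlet form of this walk, and the noise is identified by an energy identity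 based on the fact that the height function has increments $\pm1$.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The model and its scaling}

Open ASEP on $\{1,\dots,N\}$ is a continuous-time Markov chain on configurations $\eta\in\{0,1\}^N$, where $\eta(y)=1$ means that site $y$ carries a particle. Each particle jumps to the right at rate $1$ and to the left at rate $q\in(0,1)$, and jumps onto occupied sites are suppressed. At site $1$ a particle enters at rate $\alpha$ (if the site is empty) and exits at rate $\gamma$; at site $N$ a particle exits at rate $\beta$ and enters at rate $\delta$. The \emph{height function} is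
\[
h_N(t,x)=2\mathcal N(t)+\sum_{y=1}^{x}\bigl(2\eta_t(y)-1\bigr),\qquad x\in\{0,1,\dots,N\},
\]
where $\mathcal N(t)$ is the net number of particles removed through the left boundary up to time $t$, with $\mathcal N(0)=0$. It is extended to $x\in[0,N]$ by linear interpolation. Regard $0$ and $N+1$ as reservoirs. Every transition is then the crossing of one bond $(x,x+1)$, $0\le x\le N$; it changes $h_N(t,x)$ by $-2$ if the particle moves to the right and by $+2$ if it moves to the left, and it changes no other value of $h_N$. (For $x=0$, an entrance lowers $2\mathcal N$ by $2$ and raises $2\eta(1)-1$ by $2$.) So $h_N$ is a path with increments $\pm1$ in space, and its decrease in time records the particle current.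

Throughout, $\varepsilon=N^{-1/2}$. The scaling assumptions are the following, with parameters $u,v\in\mathbb R$ and $w,r>0$.
\begin{itemize}
\item[(A1)] Weak asymmetry: $q=e^{-2\varepsilon}$.
\item[(A2)] Boundary rates:
\[
\alpha=\frac{1-q}{(1-q^{r})(1+q^{u})},\quad \gamma=q^{u+r}\alpha,\qquad \beta=\frac{1-q}{(1-q^{w})(1+q^{v})},\quad \delta=q^{v+w}\beta .
\]
\item[(A3)] Height scaling: for $t\ge0$ and $x\in[0,1]$,
\[
h^{(N)}(t,x)=\varepsilon\,h_N\bigl(\tfrac12e^{\varepsilon}N^2t,\,Nx\bigr)+\bigl(\tfrac12N+\tfrac1{24}\bigr)t,\qquad z^{(N)}(t,x)=e^{h^{(N)}(t,x)} .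
\]
\item[(A4)] Initial data: for all integers $n\ge1$ and all $\theta\in(0,\frac12)$ there are constants $C(n)$, $C(\theta,n)$ such that, for all $x,x'\in[0,1]$ and $N\ge1$,
\[
\mathbb E\bigl[|z^{(N)}(0,x)|^n\bigr]^{1/n}\le C(n),\qquad \mathbb E\bigl[|z^{(N)}(0,x)-z^{(N)}(0,x')|^n\bigr]^{1/n}\le C(\theta,n)|x-x'|^\theta ,
\]
and $z^{(N)}(0,\cdot)$ converges weakly in $C[0,1]$ to a random function $Z_0$.
\end{itemize}
The paths of $z^{(N)}$ lie in $D([0,T],C[0,1])$, the Polish space of right-continuous paths with left limits in $C[0,1]$, with the Skorokhod topology. We use two properties of this topology: uniform convergence implies Skorokhod convergence, and Skorokhod convergence to a continuous path is uniform.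

Two combinations of the rates will be central:
\begin{equation}\label{eq:rho}
\rho_L=\alpha+\gamma/q,\qquad \rho_R=\beta+\delta/q .
\end{equation}
\emph{Liggett's condition} is $\rho_L=\rho_R=1$. Under (A2), $\rho_L=1$ reads $(1-q)(1+q^{u+r-1})=(1-q^r)(1+q^u)$; the left side decreases in $r$, the right side increases, and they agree at $r=1$. So Liggett's condition amounts to $w=r=1$.

\subsection{The limiting equation}

The open KPZ equation on $[0,1]$ is $\partial_tH=\frac12\partial_x^2H+\frac12(\partial_xH)^2+\xi$, with $\xi$ a space-time white noise and Neumann conditions $\partial_xH(t,0)=u$, $\partial_xH(t,1)=-v$. It is understood in the Hopf--Cole sense: $H=\log Z$, where $Z$ solves SHE$(u-\frac12,v-\frac12)$. Here SHE$(A,B)$ denotes the stochastic heat equation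
\[
\partial_tZ=\tfrac12\partial_x^2Z+Z\xi,\qquad \partial_xZ(t,0)=AZ(t,0),\qquad \partial_xZ(t,1)=-BZ(t,1),
\]
in the following mild sense. Write $Z_t(x)=Z(t,x)$, and let $(\cdot,\cdot)$ be the inner product of $L^2[0,1]$. On a filtered probability space, a \emph{white noise relative to $(\mathcal F_t)$} is a family of processes $W_t(\psi)$, linear in $\psi\in L^2[0,1]$, such that $(W(\psi_1),\dots,W(\psi_n))$ is a standard $(\mathcal F_t)$-Brownian motion whenever $\psi_1,\dots,\psi_n$ are orthonormal. Predictable fields $f$ with $\mathbb E\int_0^T\!\int_0^1f^2\,dy\,ds<\infty$ can be integrated against $W$, and $\mathbb E(\int\!\!\int f\,dW)^2=\mathbb E\int\!\!\int f^2\,dy\,ds$ \cite[Ch.~2]{Walsh}. Let $P^R_t$ be the semigroup of $\frac12\partial_x^2$ with the Robin conditions $f'(0)=Af(0)$, $f'(1)=-Bf(1)$, and $p^R_t(x,y)$ its kernel; both are constructed in Section~\ref{sec:robin}.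

\begin{definition}\label{def:solution}
Let $W$ be a white noise relative to $(\mathcal F_t)$, let $0\le s<T$, and let $Z_s$ be an $\mathcal F_s$-measurable random element of $C[0,1]$. A \emph{solution of {\rm SHE}$(A,B)$ on $[s,T]$ from $Z_s$} is a predictable field $Z_t(x)$ with $\sup_{s\le t\le T,\,x}\mathbb EZ_t(x)^2<\infty$ such that, for each $t\in(s,T]$ and $x\in[0,1]$, almost surely
\begin{equation}\label{eq:mild}
Z_t(x)=P^R_{t-s}Z_s(x)+\int_s^t\!\!\int_0^1p^R_{t-\sigma}(x,y)\,Z_\sigma(y)\,W(d\sigma\,dy).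
\end{equation}
\end{definition}

For $s=0$ the initial value $Z_0$ is independent of $W$. The finite-dimensional laws of a solution depend only on $A$, $B$ and the law of $Z_0$ (Proposition~\ref{prop:she}). In the theorems below, ``the solution started from $Z_0$'' is a solution on $[0,T]$ with continuous paths; the proof shows that it exists, and its law on $C([0,T]\times[0,1])$ is unique.

\subsection{The question}

Two results are known. First, under (A1)--(A4) and Liggett's condition $w=r=1$, and for a range of boundary parameters $u,v$, the process $z^{(N)}$ converges weakly in $D([0,T],C[0,1])$, for every $T>0$, to the solution of SHE$(u-\frac12,v-\frac12)$ started from $Z_0$ (Corwin--Shen; Parekh). Second, for all $u+v>0$ and $w,r>0$ the stationary measures converge: under the stationary measure of open ASEP, the law of $h^{(N)}(\cdot)-h^{(N)}(0)$ converges weakly in $C[0,1]$ to the stationary measure of open KPZ, which does not depend on $w,r$. According to Himwich \cite{Himwich}, ``it is not known whether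 convergence as processes occurs for any choice of $u,v,w,r$ satisfying $u+v>0$ and $w,r>0$.'' We read this as the following question.

\medskip
\noindent\emph{Does $z^{(N)}$ converge weakly in $D([0,T],C[0,1])$, for every $T>0$, to the solution of {\rm SHE}$(u-\frac12,v-\frac12)$ started from $Z_0$, for every $u+v>0$ and $w,r>0$, under {\rm(A1)--(A4)}?}
\medskip

The microscopic model has four boundary parameters and the conjectured limit has two, so one should first ask why $r$ and $w$ could disappear. On the cell to the left of site $y$ the slope of $h^{(N)}$ is $\sqrt N(2\eta(y)-1)$, so a particle density $\frac12+\frac12a\varepsilon$ corresponds to a slope $a$. Site $1$ in contact with the left reservoir alone equilibrates at density $\alpha/(\alpha+\gamma)=(1+q^{u+r})^{-1}=\frac12+\frac12\tanh((u+r)\varepsilon)$, which suggests the slope $u+r$ and a limit that depends on $r$. This guess ignores the current. If the sites are independent with density $\nu$, the mean current is $(1-q)\nu(1-\nu)$ across a bulk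 bond and $\alpha(1-\nu)-\gamma\nu$ across the left boundary. At $\nu=(1+q^u)^{-1}=\frac12+\frac12\tanh(u\varepsilon)$ the second expression equals
\[
\alpha\,\frac{q^u-q^{u+r}}{1+q^u}=\frac{(1-q)q^u}{(1+q^u)^2}=(1-q)\nu(1-\nu)
\]
for every $r$. Thus $u$ fixes the density with which the left boundary is in balance, and this density has slope $u$; the parameter $r$ only sets the speed of the boundary, $\alpha+\gamma\to1/r$. In the same way $\beta\nu-\delta(1-\nu)=(1-q)\nu(1-\nu)$ at $\nu=q^v/(1+q^v)$, which has slope $-v$. If $u+v=0$ the two densities coincide, and the product measure is stationary for all $r,w$. Indeed, the rate of inflow into $\eta$ minus the rate of outflow, divided by the weight of $\eta$, is a sum over bonds: a bulk bond $(x,x+1)$ contributes $(1-q)(\eta(x+1)-\eta(x))$; the left boundary contributes $\alpha\frac{1-\nu}\nu-\gamma=(1-q)(1-\nu)$ if $\eta(1)=1$ and $\gamma\frac\nu{1-\nu}-\alpha=-(1-q)\nu$ if $\eta(1)=0$, that is, $(1-q)(\eta(1)-\nu)$; the right boundary contributes $(1-q)(\nu-\eta(N))$;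 and the sum telescopes to $0$. One therefore expects the answer to be yes.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $u,v\in\mathbb R$ and $w,r>0$. Under {\rm(A1)--(A4)}, $z^{(N)}$ converges weakly in $D([0,T],C[0,1])$, for every $T>0$, to the solution of {\rm SHE}$(u-\frac12,v-\frac12)$ started from $Z_0$. More generally, in {\rm(A2)} one may take $u_N\to u$, $v_N\to v$ and arbitrary $r_N,w_N\in[r_*,\infty]$, with $r_*>0$ fixed and $q^\infty:=0$.
\end{theorem}

In particular the answer to the question is yes, and the condition $u+v>0$ is not needed. Theorem~\ref{thm:main} follows from a criterion for general rates. Define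
\begin{equation}\label{eq:AB}
\begin{aligned}
A_N&=N\Bigl[\,2\sinh\varepsilon\;\frac{\alpha}{\rho_L}-(1-e^{-\varepsilon})\Bigr]-\frac1{\rho_L}\Bigl(1+\frac1{12N}\Bigr),\\
B_N&=N\Bigl[\,2\sinh\varepsilon\;\frac{\beta}{\rho_R}-(1-e^{-\varepsilon})\Bigr]-\frac1{\rho_R}\Bigl(1+\frac1{12N}\Bigr).
\end{aligned}
\end{equation}

\begin{theorem}\label{thm:general}
Let $\alpha,\beta,\gamma,\delta\ge0$ depend on $N$, with $0<\rho_L,\rho_R\le K$ and $\sup_N(|A_N|+|B_N|)<\infty$. Assume {\rm(A1), (A3), (A4)}.
\begin{itemize}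
\item[(i)] The sequence $(z^{(N)})$ is tight in $D([0,T],C[0,1])$. Along any subsequence with $A_N\to A$, $B_N\to B$ it converges weakly to the solution of {\rm SHE}$(A,B)$ started from $Z_0$.
\item[(ii)] The sequence $(z^{(N)})$ converges weakly for every $T$ if and only if $A_N$ and $B_N$ both converge.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:log}
In Theorem~\ref{thm:main}, if $Z_0>0$ on $[0,1]$ almost surely, then almost surely $Z>0$ on $[0,T]\times[0,1]$, and $h^{(N)}=\log z^{(N)}$ converges weakly in $D([0,T],C[0,1])$ to $H=\log Z$.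
\end{corollary}

If $Z_0$ may vanish somewhere, we claim only the convergence of $z^{(N)}$. We make no claim for $r_N\to0$ or $w_N\to0$ (unbounded boundary rates), or for $|A_N|\to\infty$ or $|B_N|\to\infty$.

\subsection{Outline of the proof}

Section~\ref{sec:linear} shows that $z^{(N)}$ solves a closed linear equation for arbitrary boundary rates: a discrete heat equation, with a potential at the end sites, driven by a martingale. The walk behind this heat equation leaves the end sites at speeds $\rho_L,\rho_R$ instead of $1$. Section~\ref{sec:constants} evaluates $A_N,B_N$ under (A2) and reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:general}. The bracket of the martingale is not a closed function of $z^{(N)}$; Section~\ref{sec:model} shows on symmetric exclusion the identity that determines it in the limit. The general proof follows. Section~\ref{sec:walk} derives all heat kernel bounds from the Dirichlet form of the walk, which does not involve the speeds. Section~\ref{sec:tight} proves tightness, Section~\ref{sec:qv}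 identifies the bracket, Sections~\ref{sec:robin} and~\ref{sec:limit} identify the limit, and Section~\ref{sec:positive} proves Corollary~\ref{cor:log}.

\section{The linear equation}\label{sec:linear}

Let $L$ be the generator of the chain $(\eta,\mathcal N)$ in microscopic time, and let $\zeta(x)=e^{\varepsilon h_N(x)}$ for $0\le x\le N$. By (A1), a crossing of the bond $(x,x+1)$ multiplies $\zeta(x)$ by $q$ (to the right) or by $q^{-1}$ (to the left). Since $h_N$ has increments $\pm1$,
\begin{equation}\label{eq:neighbors}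
\frac{\zeta(x+1)}{\zeta(x)}=e^{-\varepsilon}+2\sinh\varepsilon\;\eta(x+1),\qquad \frac{\zeta(x-1)}{\zeta(x)}=e^{-\varepsilon}+2\sinh\varepsilon\,\bigl(1-\eta(x)\bigr).
\end{equation}
We also use $e^{\varepsilon}(1-q)=2\sinh\varepsilon$.

\subsection{The boundary sites}

At $x=0$ only $\eta(1)$ matters, and there are two cases:
\[
\begin{array}{c|cc}
 & L\zeta(0)/\zeta(0) & \zeta(1)/\zeta(0)\\ \hline
\eta(1)=0 & -(1-q)\,\alpha & e^{-\varepsilon}\\
\eta(1)=1 & (1-q)\,\gamma/q & e^{\varepsilon}
\end{array}
\]
Two points lie on a line. So $L\zeta(0)$ is a linear combination of $\zeta(0)$ and $\zeta(1)$ with constant coefficients, \emph{whatever $\alpha$ and $\gamma$ are}. The slope of the line is $(1-q)(\alpha+\gamma/q)/(2\sinh\varepsilon)=e^{-\varepsilon}\rho_L$, and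
\begin{equation}\label{eq:left}
e^{\varepsilon}L\zeta(0)=\rho_L\bigl(\zeta(1)-\zeta(0)\bigr)+\bigl[\rho_L(1-e^{-\varepsilon})-2\sinh\varepsilon\;\alpha\bigr]\zeta(0);
\end{equation}
for $\eta(1)=0$ both sides equal $-2\sinh\varepsilon\,\alpha\,\zeta(0)$. At $x=N$, $L\zeta(N)/\zeta(N)$ equals $-(1-q)\beta$ if $\eta(N)=1$ and $(1-q)\delta/q$ if $\eta(N)=0$, while $\zeta(N-1)/\zeta(N)$ equals $e^{-\varepsilon}$ and $e^{\varepsilon}$ in these two cases. This is the same table, so \eqref{eq:left} holds with $(\zeta(0),\zeta(1),\alpha,\rho_L)$ replaced by $(\zeta(N),\zeta(N-1),\beta,\rho_R)$.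

\subsection{The bulk}

For $0<x<N$,
\[
\frac{L\zeta(x)}{\zeta(x)}=\eta(x)(1-\eta(x+1))(q-1)+q(1-\eta(x))\eta(x+1)(q^{-1}-1)=(1-q)\bigl(\eta(x+1)-\eta(x)\bigr).
\]
Adding the two identities \eqref{eq:neighbors} gives $\zeta(x+1)+\zeta(x-1)=[2\cosh\varepsilon+2\sinh\varepsilon\,(\eta(x+1)-\eta(x))]\zeta(x)$. Hence
\begin{equation}\label{eq:bulk}
e^{\varepsilon}L\zeta(x)=\zeta(x+1)+\zeta(x-1)-2\zeta(x)-2(\cosh\varepsilon-1)\zeta(x).
\end{equation}
In the bulk each neighbor has coefficient $1$; at the ends the neighbor has coefficient $\rho_L$ or $\rho_R$. Liggett's condition says that these coefficients agree. Without it the equation remains closed and linear.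

\subsection{The equation in macroscopic variables}

From now on $N\ge2$, $t$ is macroscopic time, all microscopic rates are multiplied by $\frac12e^{\varepsilon}N^2$, and
\[
z_t(x)=z^{(N)}(t,x/N),\qquad x\in\{0,\dots,N\}.
\]
Define masses $m_0=1/\rho_L$, $m_N=1/\rho_R$, $m_x=1$ for $0<x<N$, and the operators
\begin{equation}\label{eq:L0}
\mathcal L^0f(x)=\frac{N^2}{2m_x}\sum_{y:\,|y-x|=1}\bigl(f(y)-f(x)\bigr),\qquad \mathcal L_N=\mathcal L^0+V,
\end{equation}
on functions on $\{0,\dots,N\}$, where $V$ is multiplication by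
\[
V(0)=-\frac{NA_N}{2m_0},\qquad V(N)=-\frac{NB_N}{2m_N},\qquad V(x)=e_N:=\frac N2+\frac1{24}-N^2(\cosh\varepsilon-1)\quad(0<x<N).
\]
Multiply \eqref{eq:left} and \eqref{eq:bulk} by $N^2/2$ and add the drift $\frac N2+\frac1{24}$ of (A3). In the bulk the potential is $e_N$; the drift cancels the terms $\varepsilon^2/2$ and $\varepsilon^4/24$ of $\cosh\varepsilon-1$, so $|e_N|\le C/N$. At $x=0$ the potential is $\frac{N^2}2[\rho_L(1-e^{-\varepsilon})-2\sinh\varepsilon\,\alpha]+\frac N2+\frac1{24}$, which is $V(0)$ by the definition \eqref{eq:AB}; the same holds at $x=N$. So the expected rate of change of $z_t(x)$ is $\mathcal L_Nz_t(x)$.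

\medskip
\noindent\textbf{Conventions.} The hypotheses of Theorem~\ref{thm:general} are in force from here on, except in Sections~\ref{sec:constants} and~\ref{sec:model}. Constants $C$ depend only on $T,p,\theta,K$, $\sup|A_N|$, $\sup|B_N|$ and the constants in (A4). The norm of $L^p(\Omega)$ is $\|\cdot\|_p$, and $\nabla f(x)=f(x+1)-f(x)$.
\medskip

The masses are bounded below by $K^{-1}\wedge1$. They are also bounded above, and this comes for free from the boundedness of $A_N$: since $\alpha\le\rho_L$, \eqref{eq:AB} gives $A_N\le N(2\sinh\varepsilon-1+e^{-\varepsilon})-m_0=N(e^\varepsilon-1)-m_0$. With the same inequality on the right,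
\begin{equation}\label{eq:mass}
K^{-1}\wedge1\le m_x\le CN^{1/2}\quad(0\le x\le N),\qquad \sum_xm_x\le CN .
\end{equation}

Let $\mathcal J_t(x)$ be the number of jumps of $z(x)$ in $[0,t]$. Given the configuration, $z(x)$ can jump in one direction at most; let $c_t(x)$ be the rate and $j_t(x)\in\{(q-1)z_t(x),(q^{-1}-1)z_t(x)\}$ the size of this prospective jump. Since $\alpha,\gamma\le\rho_L$ and $\beta,\delta\le\rho_R$,
\begin{equation}\label{eq:rates}
c_t(x)\le \frac{CN^2}{m_x}\le C_0N^2,\qquad |j_t(x)|\le C\varepsilon z_t(x).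
\end{equation}
Construct the chain by giving each $x$ an independent Poisson clock of rate $C_0N^2$ and accepting a ring with probability $c_{t-}(x)/(C_0N^2)$. Then the number of jumps of $z(x)$ in an interval of length $\tau$ is at most a Poisson variable of mean $C_0N^2\tau$, so
\begin{equation}\label{eq:poisson}
\mathbb E\,e^{a(\mathcal J_{s+\tau}(x)-\mathcal J_s(x))}\le e^{C_0(e^a-1)N^2\tau}\qquad(a\ge0).
\end{equation}
As $z_t(x)\le z_0(x)e^{2\varepsilon\mathcal J_t(x)+Nt}$, (A4) and \eqref{eq:poisson} give $\mathbb E\sup_{t\le T}z_t(x)^p<\infty$ for each fixed $N$ and every $p$. Recall the compensation formula: $\mathbb E\int H_s\,d\mathcal J_s(x)=\mathbb E\int H_s\,c_s(x)\,ds$ for predictable $H\ge0$; for $H$ with enough moments, $\int H_s(d\mathcal J_s(x)-c_s(x)ds)$ is a martingale with predictable bracket $\int H_s^2c_s(x)\,ds$, and such martingales for different $x$ have zero cross-bracket because two sites never jump at the same time. We have proved the following.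

\begin{proposition}\label{prop:linear}
For $0\le x\le N$,
\begin{equation}\label{eq:linear}
z_t(x)=z_0(x)+\int_0^t\mathcal L_Nz_s(x)\,ds+M_t(x),\qquad M_t(x)=\int_0^tj_{s-}(x)\bigl(d\mathcal J_s(x)-c_s(x)\,ds\bigr).
\end{equation}
The $M(x)$ are martingales with moments of all orders, $\langle M(x),M(y)\rangle=0$ for $x\ne y$, and $\langle M(x)\rangle_t=\int_0^t\Gamma_s(x)\,ds$ with
\begin{equation}\label{eq:gamma}
\Gamma_s(x)=c_s(x)j_s(x)^2\le \frac{CN}{m_x}\,z_s(x)^2 .
\end{equation}
\end{proposition}

The operator $\mathcal L^0$ generates a nearest-neighbor walk that is reversible for the measure giving weight $m_x/N$ to $x$. By \eqref{eq:mass} the weights of the end sites vanish in the limit, so the speeds $\rho_L,\rho_R$ leave no trace in the reference measure. What survives is the potential integrated against this measure, $\frac{m_0}NV(0)=-\frac12A_N$, and this is the boundary term of a Robin problem. That is the reason for the definition \eqref{eq:AB}.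

\section{The Robin constants}\label{sec:constants}

Before the exact computation, take $u,r$ fixed in (A2) and expand. Then $\alpha/\rho_L=(1+q^{u+r-1})^{-1}=\frac12+\frac12(u+r-1)\varepsilon+O(\varepsilon^3)$ and $1/\rho_L\to r$, so
\[
A_N=N\bigl[\varepsilon+(u+r-1)\varepsilon^2-\varepsilon+\tfrac12\varepsilon^2\bigr]-r+o(1)=u-\tfrac12+o(1).
\]
The $r$ coming from the reservoir density cancels against the $r$ coming from the drift in (A3), that is, from the current, as predicted in the introduction. To make this uniform in $r\in[r_*,\infty]$ we compute $A_N$ exactly.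

\begin{lemma}\label{lem:AN}
Assume {\rm(A1), (A2)} with $r\in(0,\infty]$, and put $a=q^u$, $b=e^{-\varepsilon}=q^{1/2}$, $Q=q^r\in[0,1)$. Then
\begin{equation}\label{eq:ANexact}
A_N=N\tanh(\varepsilon/2)\,(b-a)\,\frac{b+Q}{b^2+Qa}-\frac{2e_N}{N\rho_L}.
\end{equation}
Consequently $A_N=u-\frac12+O(N^{-1/2})$, uniformly in $r\in(0,\infty]$ and in $u$ in compact sets. For $r\ge r_*$, $\rho_L\le e^2\max(1,1/r_*)$.
\end{lemma}

\begin{proof}
We have $\rho_L=\alpha(1+Qa/b^2)$ and $1/\alpha=(1-Q)(1+a)/(1-b^2)$. Also $2\sinh\varepsilon=(1-b^2)/b$, and by the definition of $e_N$, $1+\frac1{12N}=2N(\cosh\varepsilon-1)+2e_N/N$ with $2(\cosh\varepsilon-1)=(1-b)^2/b$. Therefore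
\[
-\frac{A_N}N-\frac{2e_N}{N^2\rho_L}=\frac{1-b}{(1+b)(1+Qa/b^2)}\Bigl[(1+b)\Bigl(1+\frac{Qa}{b^2}\Bigr)-\frac{(1+b)^2}b+\frac{(1-Q)(1+a)}b\Bigr].
\]
Since $(1+b)-(1+b)^2/b=-1-1/b$, the bracket equals
\[
\frac{Qa}{b^2}+\frac{Qa}b-1-\frac1b+\frac{1+a-Q-Qa}b=\frac{Qa}{b^2}+\frac ab-1-\frac Qb=(a-b)\,\frac{b+Q}{b^2},
\]
and $(1-b)/(1+b)=\tanh(\varepsilon/2)$. This is \eqref{eq:ANexact}. In \eqref{eq:ANexact}, $\tanh(\varepsilon/2)=\frac\varepsilon2+O(\varepsilon^3)$ and $b-a=(2u-1)\varepsilon+O(\varepsilon^2)$. The fraction lies between $b/b^2=e^{\varepsilon}$ and $1/a=e^{2u\varepsilon}$, so it is $1+O(\varepsilon)$ uniformly in $Q$. The last term is $O(N^{-3/2})$, because $|e_N|\le C/N$ and $1/\rho_L\le(1+a)/(1-q)=O(\varepsilon^{-1})$. Finally,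
\[
\rho_L=\frac{1-q}{1-q^r}\cdot\frac{1+q^{u+r-1}}{1+q^u}\le\frac{1-q}{1-q^{r_*}}\,q^{-1},
\]
where $q^{-1}\le e^2$, and $1-q^{r_*}\ge\min(1,r_*)(1-q)$ by the concavity of $q\mapsto q^{r_*}$ when $r_*\le1$ and trivially when $r_*\ge1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:general}(i)]
The right boundary has the same form as the left one, with $(v,w,\beta,\delta)$ in place of $(u,r,\alpha,\gamma)$. By Lemma~\ref{lem:AN}, $\rho_L,\rho_R\le e^2\max(1,1/r_*)$, $A_N\to u-\frac12$ and $B_N\to v-\frac12$.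
\end{proof}

For $r=\infty$ we have $\gamma=0$ and $m_0=(1+q^u)/(1-q)\sim\sqrt N$, so the upper bound in \eqref{eq:mass} is attained.

\section{The noise: a model computation}\label{sec:model}

For the limit to be SHE, the martingale $\frac1N\sum_xm_x\varphi(x/N)M_t(x)$ should have bracket close to $\int_0^t\frac1N\sum_x\varphi(x/N)^2z_s(x)^2ds$; that is, $\Gamma_s(x)$ should behave like $Nz_s(x)^2$. In the bulk,
\[
\Gamma_s(x)=\tfrac12e^\varepsilon N^2(1-q)^2\bigl[\eta(x)(1-\eta(x+1))+q^{-1}(1-\eta(x))\eta(x+1)\bigr]z_s(x)^2=2N(1+O(\varepsilon))\,\mathbf 1_{\{\eta(x)\ne\eta(x+1)\}}\,z_s(x)^2 .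
\]
So we must show that, on average, half of the bonds are discordant. This is a statement of local equilibrium at density $\frac12$, and it does not follow from the convergence of $z^{(N)}$ alone. It follows from an exact identity, which is easiest to see in the symmetric model.

\begin{example}\label{ex:ssep}
Let $q=1$, $\alpha=\gamma=\rho_L/2$, $\beta=\delta=\rho_R/2$, and work with $h=h_N$ in microscopic time. In the bulk $Lh(x)=2(\eta(x+1)-\eta(x))$, and at the ends $Lh(0)=\rho_L(2\eta(1)-1)$, $Lh(N)=\rho_R(1-2\eta(N))$; in all cases $m_xLh(x)=\sum_{|y-x|=1}(h(y)-h(x))$. Jumps have size $2$, so $L(h(x)^2)=2h(x)Lh(x)+4c(x)$, where the rate $c(x)$ is $\mathbf 1_{\{\eta(x)\ne\eta(x+1)\}}$ in the bulk and $1/(2m_x)$ at the ends. For the energy $S=\sum_xm_xh(x)^2$, summation by parts gives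
\[
LS=-2\sum_{x=0}^{N-1}(\nabla h(x))^2+4d(\eta)+4=-2N+4d(\eta)+4,
\]
where $d(\eta)$ is the number of discordant bulk bonds. The Dirichlet form is the constant $N$, because $|\nabla h|=1$. (Check: for $N=2$, $\eta=(0,0)$, $h=(0,-1,-2)$, the entrances at the left and at the right contribute $+2$ and $-2$ to $LS$, and the formula gives $0$.) Integrating up to time $N^2$,
\[
\frac1{N^2}\int_0^{N^2}\mathbb E\,\frac{d(\eta_s)}N\,ds=\frac12-\frac1N+\frac{\mathbb ES_{N^2}-\mathbb ES_0}{4N^3}.
\]
If $\sum_xm_x\le CN$ and $\mathbb Eh(x)^2\le CN$ at the two times, as on the scale of (A3), the last term is $O(1/N)$ and the fraction of discordant bonds averages to $\frac12$. If instead the system starts empty, then $h(x)=-x$, $S_0$ is of order $N^3$, and the identity does not force this value.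
\end{example}

The identity is a balance: the energy injected by the noise equals the energy dissipated by the heat flow, up to the change of $S$, which is of lower order as long as moment bounds hold. The dissipation is known because the gradient has modulus one. In Section~\ref{sec:qv} we repeat this with $z$ in place of $h$ and a weight $\varphi^2$. The moment bounds come first.

\section{The walk with two modified speeds}\label{sec:walk}

The estimates must be uniform over speeds ranging from order $\varepsilon$ to $K$. We do not compute the heat kernel of $\mathcal L^0$. Let $\mu=\frac1N\sum_xm_x\delta_x$, with inner product $\langle\cdot,\cdot\rangle_\mu$ and norm $\|\cdot\|_\mu$. Summation by parts in \eqref{eq:L0} gives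
\begin{equation}\label{eq:form}
-\langle f,\mathcal L^0g\rangle_\mu=\frac N2\sum_{x=0}^{N-1}\nabla f(x)\nabla g(x)=:\mathcal E(f,g).
\end{equation}
The Dirichlet form $\mathcal E$ does not contain the speeds; they enter only through $\mu$. The operator $-\mathcal L^0$ is self-adjoint and nonnegative in $L^2(\mu)$, with kernel the constants. Let $(\psi_j)$ be an orthonormal eigenbasis with eigenvalues $\lambda_j\ge0$. The Markov semigroup $P_t=e^{t\mathcal L^0}$ has transition probabilities
\[
p_t(x,y)=k_t(x,y)\,\frac{m_y}N,\qquad k_t(x,y)=\sum_je^{-\lambda_jt}\psi_j(x)\psi_j(y),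
\]
so that $P_tf(x)=\langle k_t(x,\cdot),f\rangle_\mu$, $P_sk_t(x,\cdot)=k_{s+t}(x,\cdot)$ and $k_{s+t}(x,y)=\langle k_s(x,\cdot),k_t(y,\cdot)\rangle_\mu$.

\begin{lemma}\label{lem:walk}
For $0<t,\tau\le T$ and $x,x',y\in\{0,\dots,N\}$:
\begin{itemize}
\item[(a)] $\|k_t(x,\cdot)\|_\mu^2\le Ct^{-1/2}$ and $k_t(x,y)\le Ct^{-1/2}$;
\item[(b)] $\int_0^\infty\|k_s(x,\cdot)-k_s(x',\cdot)\|_\mu^2\,ds\le|x-x'|/N$ and $\int_0^T|k_s(x,y)-k_s(x',y)|\,ds\le C(|x-x'|/N)^{1/2}$;
\item[(c)] $\int_0^\infty\|k_{s+\tau}(x,\cdot)-k_s(x,\cdot)\|_\mu^2\,ds\le C\tau^{1/2}$ and $\int_0^T|k_{s+\tau}(x,y)-k_s(x,y)|\,ds\le C\tau^{1/4}$;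
\item[(d)] there is a coupling $(X,X')$ of $p_t(x,\cdot)$ and $p_t(x',\cdot)$ with $\mathbb E|X-X'|\le|x-x'|$;
\item[(e)] $\sum_yp_\tau(x,y)|x-y|^2\le CN^2\tau$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $c=K^{-1}\wedge1$ and let $y_0$ minimize $f^2$; then $f(y_0)^2\le\|f\|_\mu^2/c$, since $\mu$ has mass at least $c$. Writing $f(x)^2-f(y_0)^2$ as a sum of terms $\pm\nabla f(y)(f(y)+f(y+1))$ and using Cauchy--Schwarz,
\[
f(x)^2-f(y_0)^2\le\Bigl(\frac2N\mathcal E(f,f)\Bigr)^{1/2}\Bigl(4\sum_yf(y)^2\Bigr)^{1/2}\le\Bigl(\frac8c\Bigr)^{1/2}\mathcal E(f,f)^{1/2}\|f\|_\mu .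
\]
Since $\lambda e^{-2\lambda t}\le1/(2et)$, we have $\mathcal E(P_tf,P_tf)\le\|f\|_\mu^2/(2et)$, and $\|P_tf\|_\mu\le\|f\|_\mu$. Hence $|P_tf(x)|^2\le Ct^{-1/2}\|f\|_\mu^2$. Now $\|k_t(x,\cdot)\|_\mu=\sup_{\|f\|_\mu\le1}|P_tf(x)|$ and $k_t(x,y)\le\|k_{t/2}(x,\cdot)\|_\mu\|k_{t/2}(y,\cdot)\|_\mu$.

(b) Let $g=k_0(x,\cdot)-k_0(x',\cdot)$, so that $\langle g,f\rangle_\mu=f(x)-f(x')$ for all $f$. In particular $g$ is orthogonal to constants; let $f$ solve $-\mathcal L^0f=g$ with $f$ orthogonal to constants. By the spectral decomposition, $\int_0^\infty\|P_sg\|_\mu^2ds=\sum_{\lambda_j>0}\langle g,\psi_j\rangle_\mu^2/(2\lambda_j)=\frac12\langle g,f\rangle_\mu=\frac12\mathcal E(f,f)$. Moreover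
\[
\mathcal E(f,f)=f(x)-f(x')\le|x-x'|^{1/2}\Bigl(\frac2N\mathcal E(f,f)\Bigr)^{1/2},
\]
so $\mathcal E(f,f)\le2|x-x'|/N$. For the second bound, $|k_s(x,y)-k_s(x',y)|\le\|k_{s/2}(x,\cdot)-k_{s/2}(x',\cdot)\|_\mu\|k_{s/2}(y,\cdot)\|_\mu$; apply Cauchy--Schwarz in $s$, the first bound and (a).

(c) Using $(1-e^{-\lambda\tau})^2\le1-e^{-\lambda\tau}=\lambda\int_0^\tau e^{-\lambda s}ds$ and (a), the first integral is
\[
\sum_{\lambda_j>0}\psi_j(x)^2\,\frac{(1-e^{-\lambda_j\tau})^2}{2\lambda_j}\le\frac12\int_0^\tau k_s(x,x)\,ds\le C\tau^{1/2}.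
\]
The second bound follows from $k_{s+\tau}(x,y)-k_s(x,y)=\langle k_{s/2+\tau}(x,\cdot)-k_{s/2}(x,\cdot),k_{s/2}(y,\cdot)\rangle_\mu$ and Cauchy--Schwarz in $s$.

(d) Let $x>x'$. Run two walks from $x$ and $x'$ independently until they meet, and together afterwards. They make unit steps at different times, so $X_s>X'_s$ before the meeting. Then $X_s\ne0$, and the drift of $X_s$ is zero in the bulk and negative at $N$; $X'_s\ne N$, and the drift of $X'_s$ is zero in the bulk and positive at $0$. So $X_s-X'_s\ge0$ is a supermartingale.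

(e) Let $f(y)=(y-x)^2$. Then $\mathcal L^0f(y)=N^2$ for $0<y<N$, $\mathcal L^0f(0)=\frac{N^2}2\rho_L(1-2x)$ and $\mathcal L^0f(N)=\frac{N^2}2\rho_R(1-2(N-x))$, so $\mathcal L^0f\le CN^2$, and $P_\tau f(x)=\int_0^\tau P_s\mathcal L^0f(x)\,ds\le CN^2\tau$.
\end{proof}

\begin{remark}
The bound $\rho_L,\rho_R\le K$ is used in (a) and (e), and (a) fails without it: at $t=(N^2\rho_L)^{-1}$ the walk is still at $0$ with probability at least $e^{-1/2}$, so $k_t(0,0)\ge e^{-1/2}N\rho_L=e^{-1/2}\rho_L^{1/2}t^{-1/2}$.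
\end{remark}

\section{Moment bounds and tightness}\label{sec:tight}

The potential $V$ is large at the ends and has no sign, so $e^{t\mathcal L_N}$ is not a Markov semigroup. We treat $V$ as a perturbation of $\mathcal L^0$: it costs only the bounded factors $\frac{m_0}NV(0)=-\frac{A_N}2$ and $\frac{m_N}NV(N)=-\frac{B_N}2$ times a kernel that is integrable in time. Integrating by parts $s\mapsto P_{t-s}z_s(x)$ on $[0,t]$ and using \eqref{eq:linear},
\begin{equation}\label{eq:duhamel}
\begin{aligned}
z_t(x)=P_tz_0(x)&-\int_0^t\Bigl[\tfrac{A_N}2k_{t-s}(x,0)z_s(0)+\tfrac{B_N}2k_{t-s}(x,N)z_s(N)\Bigr]ds\\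
&+e_N\int_0^t\sum_{0<y<N}p_{t-s}(x,y)z_s(y)\,ds+\int_0^t\sum_yp_{t-s}(x,y)\,dM_s(y).
\end{aligned}
\end{equation}
We need a Gronwall lemma for the kernel $(t-s)^{-1/2}$ and a moment bound for the last term.

\begin{lemma}\label{lem:gronwall}
Let $b>0$ and $\mathcal Kg(t)=b\int_0^t(t-s)^{-1/2}g(s)\,ds$ on $[0,T]$. Then $\mathcal K$ preserves nonnegative nondecreasing functions, and $\kappa^{(n)}:=\sup_{[0,T]}\mathcal K^n1$ satisfies $\sum_n\kappa^{(n)}<\infty$ and $\sum_n(\kappa^{(n)})^{1/2}<\infty$. In particular, a bounded measurable $G\ge0$ with $G\le a+\mathcal KG$ satisfies $G\le Ca$, with $C=C(b,T)$.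
\end{lemma}

\begin{proof}
The first claim follows from $\mathcal Kg(t)=b\int_0^t\sigma^{-1/2}g(t-\sigma)\,d\sigma$. Since $\int_\sigma^t(t-s)^{-1/2}(s-\sigma)^{-1/2}ds=\pi$, we have $\mathcal K^2g(t)=\pi b^2\int_0^tg$, so $\kappa^{(2n)}=(\pi b^2T)^n/n!$ and $\kappa^{(2n+1)}\le2b\sqrt T\kappa^{(2n)}$. Iterating, $G\le a\sum_{i<n}\kappa^{(i)}+\kappa^{(n)}\sup G$ for every $n$.
\end{proof}

Recall the Burkholder--Davis--Gundy inequality: for $p\ge1$ and a martingale $R$ starting from $0$, $\mathbb E|R_t|^p\le C_p\mathbb E[R]_t^{p/2}$, where $[R]$ is the sum of the squared jumps if $R$ has finite variation and $[R]=\langle R\rangle$ if $R$ is continuous. We control the predictable bracket, not $[R]$; passing from one to the other costs a term that measures the size of single jumps.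

\begin{lemma}\label{lem:bdg}
Let $p\ge2$, $0\le s<t\le T$, and let $a_\sigma(y)=b_\sigma(y)m_y/N$ be deterministic and measurable with $|a|\le1$. For $R_t=\int_s^t\sum_ya_\sigma(y)\,dM_\sigma(y)$,
\[
\mathbb E|R_t|^p\le C\Bigl(\int_s^t\!\!\int b_\sigma(y)^2\|z_\sigma(y)\|_p^2\,\mu(dy)\,d\sigma\Bigr)^{p/2}+CN^{1-p/2}\int_s^t\!\!\int b_\sigma(y)^2\|z_\sigma(y)\|_p^p\,\mu(dy)\,d\sigma .
\]
\end{lemma}

\begin{proof}
Let $\ell=p/2\ge1$ and, for $i\in\{2,p\}$, $\Pi_i=\int_s^t\sum_y|a_\sigma(y)j_\sigma(y)|^ic_\sigma(y)\,d\sigma$. A jump of site $y$ at time $\sigma$ increases $[R]$ by $d=(a_\sigma(y)j_{\sigma-}(y))^2$, hence $[R]^\ell$ by at most $\ell d([R]_{\sigma-}+d)^{\ell-1}\le C([R]_{\sigma-}^{\ell-1}d+d^\ell)$. By the compensation formula, $[R]_{\sigma-}\le[R]_t$ and H\"older's inequality,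
\[
\mathbb E[R]_t^\ell\le C\,\mathbb E\bigl([R]_t^{\ell-1}\Pi_2\bigr)+C\,\mathbb E\Pi_p\le C\bigl(\mathbb E[R]_t^\ell\bigr)^{1-1/\ell}\bigl(\mathbb E\Pi_2^\ell\bigr)^{1/\ell}+C\,\mathbb E\Pi_p .
\]
The left side is finite, since $[R]_t\le C\sup_{\sigma,y}z_\sigma(y)^2\sum_y\mathcal J_t(y)$. Young's inequality absorbs the first factor: $\mathbb E[R]_t^\ell\le C\mathbb E\Pi_2^\ell+C\mathbb E\Pi_p$. Note that $a^2N/m_y=b^2m_y/N$. By \eqref{eq:gamma}, $\Pi_2\le C\int_s^t\!\int b^2z^2\,d\mu\,d\sigma$, and Minkowski's inequality in $L^\ell(\Omega)$ gives the first term. By $|a|^p\le a^2$ and \eqref{eq:rates}, $\Pi_p\le C\int_s^t\sum_ya^2\varepsilon^pz^pN^2m_y^{-1}d\sigma=CN^{1-p/2}\int_s^t\!\int b^2z^p\,d\mu\,d\sigma$.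
\end{proof}

\begin{proposition}\label{prop:moments}
For $p\ge2$, $\theta\in(0,\frac12)$ and $T>0$, uniformly in $N$, in $x,x'\in\{0,\dots,N\}$ and in $s,t\in[0,T]$:
\begin{itemize}
\item[(i)] $\|z_t(x)\|_p\le C$;
\item[(ii)] $\|z_t(x)-z_t(x')\|_p\le C(|x-x'|/N)^\theta$;
\item[(iii)] $\|z_t(x)-z_s(x)\|_p\le C|t-s|^{\theta/2}$ if $|t-s|\ge N^{-2}$.
\end{itemize}
\end{proposition}

The restriction in (iii) cannot be dropped, since $z(x)$ jumps. The bounds (A4) on the initial data are used here, and enter the rest of the proof only through this proposition.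

\begin{proof}
(i) Let $G(t)=\sup_{s\le t,\,x}\|z_s(x)\|_p^p$, which is finite for each $N$ and nondecreasing. We bound the $p$-th moments of the four terms of \eqref{eq:duhamel}. The first is an average of values of $z_0$, so it is bounded by (A4). By Lemma~\ref{lem:walk}(a), the second and third have $L^p$ norm at most $C\int_0^t(t-s)^{-1/2}G(s)^{1/p}ds$. For the fourth, Lemma~\ref{lem:bdg} with $b_s=k_{t-s}(x,\cdot)$, $a_s=p_{t-s}(x,\cdot)\in[0,1]$, and Lemma~\ref{lem:walk}(a) give the bound $C(\int_0^t(t-s)^{-1/2}G(s)^{2/p}ds)^{p/2}+C\int_0^t(t-s)^{-1/2}G(s)\,ds$. H\"older's inequality for the finite measure $(t-s)^{-1/2}ds$ turns all of these into $\|z_t(x)\|_p^p\le C+C\int_0^t(t-s)^{-1/2}G(s)\,ds$. The right side is nondecreasing in $t$, so it also bounds $G(t)$, and Lemma~\ref{lem:gronwall} applies.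

(ii) Let $x\ne x'$ and $\varrho=|x-x'|/N\in[N^{-1},1]$. Take the coupling of Lemma~\ref{lem:walk}(d), independent of $z_0$. By Minkowski's inequality, (A4) and the concavity of $a\mapsto a^\theta$,
\begin{equation}\label{eq:init}
\|P_tz_0(x)-P_tz_0(x')\|_p\le\sum_{y,y'}\mathbb P(X=y,X'=y')\,\|z_0(y)-z_0(y')\|_p\le C\,\mathbb E\bigl(|X-X'|/N\bigr)^\theta\le C\varrho^\theta .
\end{equation}
By (i) and Lemma~\ref{lem:walk}(b) the boundary terms differ by at most $C\varrho^{1/2}$. The $e_N$ terms are at most $C/N\le C\varrho$. In the difference of the martingale terms the integrand is a difference of probabilities, so $|a|\le1$; Lemma~\ref{lem:bdg}, (i) and Lemma~\ref{lem:walk}(b) bound its $p$-th moment by $C\varrho^{p/2}+CN^{1-p/2}\varrho\le C\varrho^{p/2}$.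

(iii) Let $\tau=t-s\ge N^{-2}$ and $f=P_sz_0$. By \eqref{eq:init}, Jensen's inequality and Lemma~\ref{lem:walk}(e),
\[
\|P_\tau f(x)-f(x)\|_p\le C\sum_yp_\tau(x,y)\bigl(|x-y|/N\bigr)^\theta\le C\tau^{\theta/2}.
\]
In the boundary terms split $\int_0^t=\int_0^s+\int_s^t$; by Lemma~\ref{lem:walk}(c) and (a) the difference is at most $C\tau^{1/4}+C\tau^{1/2}$. The $e_N$ terms are at most $C/N\le C\tau^{1/2}$. The difference of the martingale terms is $\int_0^s\sum_y(p_{t-\sigma}-p_{s-\sigma})(x,y)\,dM_\sigma(y)+\int_s^t\sum_yp_{t-\sigma}(x,y)\,dM_\sigma(y)$. In both integrals $\int\!\int b^2d\mu\,d\sigma\le C\tau^{1/2}$, by Lemma~\ref{lem:walk}(c) and (a), so the $p$-th moments are at most $C\tau^{p/4}+CN^{1-p/2}\tau^{1/2}\le C\tau^{p/4}$, using $N^{-1}\le\tau^{1/2}$.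
\end{proof}

Recall Kolmogorov's criterion: if a field $X$ on a rectangle in $\mathbb R^2$ satisfies $\|X(a)-X(a')\|_p\le C_1|a-a'|^\chi$ with $\chi p>2$, then it has a continuous version, and for $\chi'<\chi-2/p$ the $\chi'$-H\"older constant of this version has $L^p$ norm bounded in terms of $C_1,p,\chi,\chi'$ and the rectangle. Since $z^{(N)}$ jumps, we apply it to an interpolation on the scale where Proposition~\ref{prop:moments} holds.

\begin{proposition}\label{prop:tight}
The sequence $(z^{(N)})$ is tight in $D([0,T],C[0,1])$, and all limit points are supported on $C([0,T]\times[0,1])$.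
\end{proposition}

\begin{proof}
Use Proposition~\ref{prop:moments} on $[0,T+1]$. Let $\bar z^{(N)}$ be the bilinear interpolation of $z^{(N)}$ from the grid points $(kN^{-2},j/N)$, $0\le k\le\lceil TN^2\rceil$, $0\le j\le N$. We claim that
\begin{equation}\label{eq:interp}
\|\bar z^{(N)}(t,x)-\bar z^{(N)}(t',x')\|_p\le C\bigl(|t-t'|^{\theta/2}+|x-x'|^\theta\bigr).
\end{equation}
Consider first space increments at a grid time. If $x,x'$ lie in one cell, the increment is $N|x-x'|$ times an increment between neighbors, so its norm is at most $CN|x-x'|N^{-\theta}\le C|x-x'|^\theta$, as $N|x-x'|\le1$. If $x<x'$ lie in different cells, choose grid points $x\le x_1\le x_2\le x'$ with $x,x_1$ in one cell and $x_2,x'$ in one cell, and use the previous bound twice and (ii) once. At other times $\bar z^{(N)}(t,\cdot)$ is a convex combination of its values at two grid times, with coefficients independent of $x$. For time increments at a grid site, the norm within one cell is at most $CN^2|t-t'|N^{-\theta}\le C|t-t'|^{\theta/2}$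 by (iii) with $|t-s|=N^{-2}$; for different cells insert grid times and use (iii); for general $x$ take convex combinations. This proves \eqref{eq:interp}. With $p\theta/2>2$, Kolmogorov's criterion, $\bar z^{(N)}(0,0)=1$ and the Arzel\`a--Ascoli theorem show that $(\bar z^{(N)})$ is tight in $C([0,T]\times[0,1])$.

By \eqref{eq:poisson} with $a=1$, $\tau=N^{-2}$ and Markov's inequality, a given site jumps more than $5\log N$ times in a given time cell with probability at most $CN^{-5}$. There are $O(N^3)$ pairs (site, time cell), so with probability $1-O(N^{-2})$ this never happens. On this event $h^{(N)}(\cdot,j/N)$ varies by at most $10\varepsilon\log N+1/N$ in each time cell. As $h^{(N)}(t,\cdot)$ is linear on each space cell and varies there by $\varepsilon$, the oscillation of $h^{(N)}$ on each space-time cell is at most $\omega_N=10\varepsilon\log N+1/N+\varepsilon\to0$. Since $\bar z^{(N)}$ is a convex combination of the corner values, $|z^{(N)}-\bar z^{(N)}|\le(e^{\omega_N}-1)\sup\bar z^{(N)}$. Hence $\sup|z^{(N)}-\bar z^{(N)}|\to0$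 in probability. Every subsequence of $(z^{(N)})$ therefore has a further subsequence converging weakly in $D([0,T],C[0,1])$ to a limit point of $(\bar z^{(N)})$, and Prokhorov's theorem gives tightness.
\end{proof}

\section{The energy identity}\label{sec:qv}

For $\varphi\in C^1[0,1]$ write $\varphi_x=\varphi(x/N)$ and
\[
M^N_t(\varphi)=\frac1N\sum_{x=0}^Nm_x\varphi_xM_t(x),\qquad Q^N_t(\varphi)=\int_0^t\frac1N\sum_{x=0}^{N-1}\varphi_x^2z_s(x)^2\,ds .
\]

\begin{lemma}\label{lem:energy}
For each $t\le T$, $\langle M^N(\varphi)\rangle_t-Q^N_t(\varphi)\to0$ in $L^1(\Omega)$.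
\end{lemma}

\begin{proof}
Let $\psi=\varphi^2$ and $S_t=\sum_xm_x\psi_xz_t(x)^2$. From $d(z(x)^2)=2z_-(x)\,dz(x)+j_-(x)^2d\mathcal J(x)$ and \eqref{eq:linear},
\begin{equation}\label{eq:energy}
S_t-S_0=\int_0^t\Bigl[2\sum_xm_x\psi_xz_s(x)\mathcal L_Nz_s(x)+\sum_xm_x\psi_x\Gamma_s(x)\Bigr]ds+\mathcal D_t,
\end{equation}
where $\mathcal D_t=\sum_xm_x\psi_x\int_0^t(2zj+j^2)_{s-}(x)\,(d\mathcal J_s(x)-c_s(x)ds)$ is a martingale. We multiply by $N^{-2}$ and estimate each term in $L^1(\Omega)$ with Proposition~\ref{prop:moments}(i).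

\emph{The energy.} $N^{-2}\mathbb E|S_t-S_0|\le CN^{-2}\sum_xm_x\le C/N$ by \eqref{eq:mass}.

\emph{The martingale.} By \eqref{eq:rates}, $|2zj+j^2|\le C\varepsilon z^2$, so
\[
\mathbb E(N^{-2}\mathcal D_t)^2\le CN^{-4}\int_0^t\sum_xm_x^2\,\varepsilon^2\,\frac{N^2}{m_x}\,\mathbb Ez_s(x)^4ds\le CN^{-3}\sum_xm_x\le CN^{-2}.
\]

\emph{The dissipation.} By \eqref{eq:form} and $\nabla(\psi z)(x)=\psi_x\nabla z(x)+z(x+1)\nabla\psi_x$,
\[
2N^{-2}\sum_xm_x\psi_xz(x)\mathcal L^0z(x)=-\sum_{x<N}\psi_x(\nabla z(x))^2-\sum_{x<N}z(x+1)\nabla\psi_x\nabla z(x).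
\]
Here $|\nabla h_N|=1$ enters: $\nabla z(x)=z(x)(e^{\pm\varepsilon}-1)$, so $(\nabla z(x))^2=\frac1Nz(x)^2(1+O(\varepsilon))$ for both signs. The first sum is $\frac1N\sum_{x<N}\psi_xz(x)^2$ up to an error at most $C\varepsilon\frac1N\sum_xz(x)^2$. In the second, $|\nabla\psi_x|\le C/N$, $z(x+1)\le ez(x)$ and $|\nabla z(x)|\le C\varepsilon z(x)$, so it obeys the same bound. Both errors have expectation $O(\varepsilon)$.

\emph{The potential.} By the definition of $V$,
\[
2N^{-2}\sum_xm_x\psi_xV(x)z(x)^2=-\frac1N\bigl[A_N\psi_0z(0)^2+B_N\psi_Nz(N)^2\bigr]+\frac{2e_N}{N^2}\sum_{0<x<N}\psi_xz(x)^2,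
\]
which has $L^1$ norm $O(1/N)$ because $A_N,B_N$ are bounded.

Altogether, \eqref{eq:energy} gives $N^{-2}\int_0^t\sum_xm_x\psi_x\Gamma_s(x)\,ds-Q^N_t(\varphi)\to0$ in $L^1$. By orthogonality, $\langle M^N(\varphi)\rangle_t=N^{-2}\int_0^t\sum_xm_x^2\psi_x\Gamma_s(x)\,ds$, with $m_x^2$ in place of $m_x$. The two expressions differ only at $x\in\{0,N\}$, where \eqref{eq:gamma} and \eqref{eq:mass} give $N^{-2}(m_x^2+m_x)\Gamma_s(x)\le C\frac{m_x+1}Nz_s(x)^2\le C\varepsilon z_s(x)^2$.
\end{proof}

\section{The Robin semigroup and the stochastic heat equation}\label{sec:robin}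

Fix $A,B\in\mathbb R$; in this section and in Section~\ref{sec:positive} constants may depend on $A,B$. The continuum kernel is handled, like the discrete one, through its quadratic form. On $H^1=H^1[0,1]$, with $\|f\|_{H^1}^2=\|f\|_{L^2}^2+\|f'\|_{L^2}^2$, let
\[
\mathcal E^R(f,g)=\tfrac12(f',g')+\tfrac A2f(0)g(0)+\tfrac B2f(1)g(1),\qquad \mathcal E_\lambda=\mathcal E^R+\lambda(\cdot,\cdot).
\]
For $f\in H^1$, $f(x)^2\le\min f^2+2\|f\|_{L^2}\|f'\|_{L^2}$, so
\begin{equation}\label{eq:sobolev}
\|f\|_\infty^2\le3\|f\|_{L^2}\|f\|_{H^1}.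
\end{equation}
The boundary terms of $\mathcal E^R(f,f)$ are thus at most $\frac14\|f\|_{H^1}^2+\frac94(|A|+|B|)^2\|f\|_{L^2}^2$ in modulus, and with $\Lambda=\frac12+\frac94(|A|+|B|)^2$,
\begin{equation}\label{eq:coercive}
\tfrac14\|f\|_{H^1}^2\le\mathcal E_\Lambda(f,f)\le C\|f\|_{H^1}^2 .
\end{equation}
So $\mathcal E^R$ is a closed form bounded below, and $H^1$ embeds compactly in $L^2$. The associated self-adjoint operator $\mathcal H$ has an orthonormal eigenbasis $(\varphi_j)_{j\ge1}$ with eigenvalues $\kappa_j\to\infty$, $\kappa_j+\Lambda\ge\frac14$; a function $f=\sum_j\hat f_j\varphi_j$ is in $H^1$ if and only if $\sum_j(\kappa_j+\Lambda)\hat f_j^2<\infty$, in which case this sum is $\mathcal E_\Lambda(f,f)$ and the series converges in $H^1$, hence uniformly. Testing $\mathcal E^R(\varphi_j,g)=\kappa_j(\varphi_j,g)$ with compactly supported $g$ gives $-\frac12\varphi_j''=\kappa_j\varphi_j$, so $\varphi_j$ is smooth on $[0,1]$; integrating by parts for general $g$ gives $\varphi_j'(0)=A\varphi_j(0)$, $\varphi_j'(1)=-B\varphi_j(1)$.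 By uniqueness for the initial value problem of this ordinary differential equation, the eigenvalues are simple, $\kappa_1<\kappa_2<\cdots$, and $\varphi_j(0)\ne0\ne\varphi_j(1)$. Set $P^R_t=e^{-t\mathcal H}$ and $p^R_t(x,y)=\sum_je^{-\kappa_jt}\varphi_j(x)\varphi_j(y)$.

\begin{lemma}\label{lem:robin}
For $0<t,\tau\le T$ and $x,x'\in[0,1]$:
\begin{itemize}
\item[(R0)] for $f\in L^2$, $(t,x)\mapsto P^R_tf(x)$ is continuous on $(0,\infty)\times[0,1]$, and $P^R_tf\in C^1[0,1]$ satisfies the Robin conditions;
\item[(R1)] $\|p^R_t(x,\cdot)\|_{L^2}^2\le Ct^{-1/2}$ and $p^R_t(x,x)\le Ct^{-1/2}$;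
\item[(R2)] $\int_0^T\|p^R_s(x,\cdot)-p^R_s(x',\cdot)\|_{L^2}^2\,ds\le C|x-x'|$;
\item[(R3)] $\int_0^T\|p^R_{s+\tau}(x,\cdot)-p^R_s(x,\cdot)\|_{L^2}^2\,ds\le C\tau^{1/2}$;
\item[(R4)] $\|P^R_tf\|_\infty\le C\|f\|_\infty$ for $f\in C[0,1]$, and $P^R_t1\to1$ uniformly as $t\to0$.
\end{itemize}
\end{lemma}

\begin{proof}
(R0) The series $\sum_je^{-\kappa_jt}\hat f_j\varphi_j$ converges in $H^1$, locally uniformly in $t>0$, and the series of second derivatives $-2\sum_j\kappa_je^{-\kappa_jt}\hat f_j\varphi_j$ converges in $L^2$. So the series converges in $C^1[0,1]$, and each term satisfies the Robin conditions.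

(R1) We have $\|P^R_tf\|_{L^2}\le e^{\Lambda t}\|f\|_{L^2}$ and $\mathcal E_\Lambda(P^R_tf,P^R_tf)\le e^{2\Lambda t}\|f\|_{L^2}^2/(2et)$. By \eqref{eq:sobolev} and \eqref{eq:coercive}, $|P^R_tf(x)|^2\le Ct^{-1/2}\|f\|_{L^2}^2$. The supremum of the left side over $\|f\|_{L^2}\le1$ is $\sum_je^{-2\kappa_jt}\varphi_j(x)^2=\|p^R_t(x,\cdot)\|_{L^2}^2=p^R_{2t}(x,x)$.

(R2) Put $\tilde p_s=e^{-\Lambda s}p^R_s$. By Parseval's identity and the equality case of Cauchy--Schwarz,
\[
\int_0^\infty\|\tilde p_s(x,\cdot)-\tilde p_s(x',\cdot)\|_{L^2}^2ds=\sum_j\frac{(\varphi_j(x)-\varphi_j(x'))^2}{2(\kappa_j+\Lambda)}=\frac12\sup_{\mathcal E_\Lambda(f,f)\le1}|f(x)-f(x')|^2\le2|x-x'|,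
\]
since $|f(x)-f(x')|^2\le|x-x'|\,\|f'\|_{L^2}^2\le4|x-x'|\,\mathcal E_\Lambda(f,f)$.

(R3) The computation of Lemma~\ref{lem:walk}(c), with $\kappa_j+\Lambda>0$ in place of $\lambda_j$, gives $\int_0^\infty\|\tilde p_{s+\tau}(x,\cdot)-\tilde p_s(x,\cdot)\|_{L^2}^2ds\le\frac12\int_0^\tau\tilde p_s(x,x)\,ds\le C\tau^{1/2}$. Now $p^R_{s+\tau}-p^R_s=e^{\Lambda(s+\tau)}(\tilde p_{s+\tau}-\tilde p_s)+(e^{\Lambda\tau}-1)p^R_s$, and by (R1) the last term contributes $O(\tau^2)$.

(R4) First, $P^R_t$ preserves positivity. Let $f\ge0$ in $L^2$ and $\lambda\ge\Lambda$. Then $g=(\mathcal H+\lambda)^{-1}f$ is the unique minimizer of $\frac12\mathcal E_\lambda(g,g)-(f,g)$ on $H^1$. Since $|g|\in H^1$ with $||g|'|=|g'|$ almost everywhere, $\mathcal E_\lambda(|g|,|g|)=\mathcal E_\lambda(g,g)$, and $(f,|g|)\ge(f,g)$; so $g=|g|\ge0$. By the spectral theorem $[\frac nt(\mathcal H+\frac nt)^{-1}]^nf\to P^R_tf$ in $L^2$, so $P^R_tf\ge0$. Consequently $|P^R_tf|\le\|f\|_\infty P^R_t1$ for $f\in C[0,1]$. Next, $\mathcal E_\Lambda(P^R_t1,P^R_t1)\le e^{2\Lambda T}\mathcal E_\Lambda(1,1)$,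 so $\|P^R_t1\|_{H^1}\le C$. By \eqref{eq:sobolev}, $\|P^R_t1\|_\infty\le C$ and $\|P^R_t1-1\|_\infty^2\le C\|P^R_t1-1\|_{L^2}\to0$.
\end{proof}

\begin{lemma}\label{lem:conv}
Let $p\ge2$, let $F$ be a predictable field on $[0,T]\times[0,1]$ with $\phi(t):=\sup_{\sigma\le t,\,y}\|F_\sigma(y)\|_p^2<\infty$, and let $I_t(x)=\int_0^t\!\int_0^1p^R_{t-\sigma}(x,y)F_\sigma(y)\,W(d\sigma\,dy)$. Then
\[
\|I_t(x)\|_p^2\le C\int_0^t(t-\sigma)^{-1/2}\phi(\sigma)\,d\sigma,\qquad \|I_t(x)-I_{t'}(x')\|_p\le C\phi(T)^{1/2}\bigl(|x-x'|^{1/2}+|t-t'|^{1/4}\bigr),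
\]
and $I$ has a predictable version.
\end{lemma}

\begin{proof}
For deterministic $b$, the Burkholder--Davis--Gundy and Minkowski inequalities give $\|\int\!\int bF\,dW\|_p^2\le C\int\|b_\sigma\|_{L^2}^2\phi(\sigma)\,d\sigma$. The first bound follows from (R1), the space increment from (R2), and the time increment from (R3) on $[0,t']$ and (R1) on $[t',t]$, for $t'<t$. For predictability, let $I^n_t(x)$ be the value of $I$ at the lower left corner of a half-open mesh cell $(t_i,t_{i+1}]\times[x_l,x_{l+1})$ containing $(t,x)$, with mesh $2^{-4n}$, and $I^n_0=0$. These fields are predictable and $\sup_{t,x}\|I^n_t(x)-I_t(x)\|_2\le C2^{-n}$, so their limit, where it exists, is a predictable version.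
\end{proof}

\begin{proposition}\label{prop:she}
Let $W$ be a white noise relative to $(\mathcal F_t)$ and $0\le s<T$.
\begin{itemize}
\item[(a)] If $U,U'$ are solutions on $[s,T]$ and $X,X'$ are bounded and $\mathcal F_s$-measurable, then $XU+X'U'$ is a solution from $XU_s+X'U'_s$.
\item[(b)] Every solution satisfies $\sup_{t,x}\mathbb EU_t(x)^2\le C\,\mathbb E\|U_s\|_\infty^2$, with $C$ depending only on $A,B,T$.
\item[(c)] For every deterministic $f\in C[0,1]$ there is a solution $U$ from $f$, and $\sup_{t,x}\|U_t(x)\|_p<\infty$ for all $p$.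
\item[(d)] The finite-dimensional laws of $(U_{s+t}(x))$ depend only on $A,B$ and the law of $U_s$.
\end{itemize}
\end{proposition}

\begin{proof}
The process $W_{s+t}-W_s$ is a white noise relative to $(\mathcal F_{s+t})_{t\ge0}$, so we may take $s=0$. Part (a) holds because $\mathcal F_0$-measurable bounded factors commute with the stochastic integral. For (b), $G(t)=\sup_{\sigma\le t,x}\mathbb EU_\sigma(x)^2$ is bounded and satisfies $G(t)\le C\mathbb E\|U_0\|_\infty^2+C\int_0^t(t-\sigma)^{-1/2}G(\sigma)d\sigma$ by (R4) and Lemma~\ref{lem:conv}; apply Lemma~\ref{lem:gronwall}.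

For (c) and (d) consider the iteration $U^{(0)}=0$, $U^{(k+1)}_t(x)=P^R_tU_0(x)+\int_0^t\!\int p^R_{t-\sigma}(x,y)U^{(k)}_\sigma(y)\,W(d\sigma\,dy)$. It is well defined, with predictable versions by (R0) and Lemma~\ref{lem:conv}, as soon as $\sup_{t,x}\mathbb E|P^R_tU_0(x)|^2<\infty$. For $U_0=f$ this holds by (R4). Lemmas~\ref{lem:conv} and~\ref{lem:gronwall} give $\sup_{t,x}\|U^{(k+1)}_t(x)-U^{(k)}_t(x)\|_p^2\le C\kappa^{(k)}$ with $\sum_k(\kappa^{(k)})^{1/2}<\infty$, so the iterates converge almost surely for each $(t,x)$ and in $L^p$ uniformly in $(t,x)$, and the limit is a solution. This proves (c).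

Now let $U$ be any solution. By \eqref{eq:mild} and Lemma~\ref{lem:conv}, $\sup_{t,x}\mathbb E|P^R_tU_0(x)|^2<\infty$. The functions $g_k(t)=\sup_{\sigma\le t,x}\mathbb E|U^{(k)}_\sigma(x)-U_\sigma(x)|^2$ satisfy $g_{k+1}(t)\le C\int_0^t(t-\sigma)^{-1/2}g_k(\sigma)d\sigma$, so $g_k(T)\to0$. It remains to see that the finite-dimensional laws of $U^{(k)}$ depend only on the law of $U_0$. Fix an orthonormal basis $(e_i)$ of $L^2[0,1]$. The law of $\Xi=(U_0,(W(e_i))_{i\ge1})$ on $C[0,1]\times C[0,T]^{\mathbb N}$ is the product of the law of $U_0$ and Wiener measures. Running the iteration on this canonical space gives predictable fields $F^{(k)}$. Composition with $\Xi$ preserves predictability and $L^2$ norms and commutes with integrals of elementary fields, hence with all stochastic integrals; by induction $U^{(k)}_t(x)=F^{(k)}_t(x)\circ\Xi$ almost surely.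
\end{proof}

\section{Identification of the limit}\label{sec:limit}

We now know that limit points exist and that the equation has a unique law. It remains to show that limit points solve it. The microscopic martingales do not converge to a noise in any direct way, since the noise appears multiplied by $Z$. We therefore pass to the limit in a martingale problem and recover $W$ by dividing by $Z$.

\begin{proposition}\label{prop:limit}
Suppose that along a subsequence $A_N\to A$, $B_N\to B$ and $z^{(N)}$ converges weakly in $D([0,T],C[0,1])$ to $Z$. Then $Z$ is continuous, $Z(0,\cdot)$ has the law of $Z_0$, and on an extension of the probability space there is a white noise $W$ relative to a filtration $(\mathcal F_t)$, to which $Z$ is adapted, such that for every $s\in[0,T)$, $Z$ is a solution of {\rm SHE}$(A,B)$ on $[s,T]$ from $Z_s$.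
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:tight}, $Z$ is continuous. By Skorokhod's representation theorem (weak convergence on a Polish space can be realized as almost sure convergence on one probability space), there are copies with $\sup_{[0,T]\times[0,1]}|z^{(N)}-Z|\to0$ almost surely. Then $Z(0,\cdot)$ has the law of $Z_0$, and by Fatou's lemma and Proposition~\ref{prop:moments}(i),
\begin{equation}\label{eq:limitmoments}
\sup_{t\le T,\,x}\|Z_t(x)\|_p<\infty\qquad\text{for all }p .
\end{equation}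

\emph{Step 1: the martingale problem.} Let $\varphi\in C^3[0,1]$ satisfy $\varphi'(0)=A\varphi(0)$, $\varphi'(1)=-B\varphi(1)$. Since $\mathcal L_N$ is symmetric in $L^2(\mu)$, \eqref{eq:linear} gives
\begin{equation}\label{eq:MN}
M^N_t(\varphi)=\langle z_t,\varphi\rangle_\mu-\langle z_0,\varphi\rangle_\mu-\int_0^t\langle z_s,\mathcal L_N\varphi\rangle_\mu\,ds ,
\end{equation}
with $\varphi$ restricted to the grid. For $0<x<N$, Taylor's formula gives $\mathcal L_N\varphi(x)=\frac12\varphi''(x/N)+O(N^{-1})$. At the ends the speeds cancel against the masses: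
\[
\frac{m_0}N\mathcal L_N\varphi(0)=\frac N2\bigl[\varphi(\tfrac1N)-\varphi(0)\bigr]-\frac{A_N}2\varphi(0)=\frac12\bigl[\varphi'(0)-A_N\varphi(0)\bigr]+O(N^{-1})\to0,
\]
\[
\frac{m_N}N\mathcal L_N\varphi(N)=\frac N2\bigl[\varphi(1-\tfrac1N)-\varphi(1)\bigr]-\frac{B_N}2\varphi(1)=\frac12\bigl[-\varphi'(1)-B_N\varphi(1)\bigr]+O(N^{-1})\to0 .
\]
This is where the boundary condition is selected. Also $m_0/N,m_N/N\to0$ by \eqref{eq:mass}; if $m_0$ were of order $N$, an atom at $0$ would survive in $\langle z_t,\varphi\rangle_\mu$. Both \eqref{eq:MN} and $Q^N_t(\varphi)$ are explicit functionals of $z^{(N)}$, and for the copies above, almost surely,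
\[
M^N_t(\varphi)\to\mathcal M_t(\varphi):=(Z_t,\varphi)-(Z_0,\varphi)-\int_0^t(Z_s,\tfrac12\varphi'')\,ds,\qquad Q^N_t(\varphi)\to Q_t(\varphi):=\int_0^t(Z_s^2,\varphi^2)\,ds .
\]
By Proposition~\ref{prop:moments}(i), $M^N_t(\varphi)$ is bounded in $L^4$ and $Q^N_t(\varphi)$ in $L^2$. Let $s<t$ and let $\Phi_N$ be a fixed bounded continuous function of finitely many values $z^{(N)}(s_i,y_i)$, $s_i\le s$. The martingale property and Lemma~\ref{lem:energy} give, omitting $\varphi$,
\[
\mathbb E\bigl[(M^N_t-M^N_s)\Phi_N\bigr]=0,\qquad \mathbb E\bigl[\bigl((M^N_t)^2-(M^N_s)^2-Q^N_t+Q^N_s\bigr)\Phi_N\bigr]\to0 .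
\]
These statements concern only the law of $z^{(N)}$, so they hold for the copies, and uniform integrability lets us pass to the limit. By the monotone class theorem, $\mathcal M(\varphi)$ and $\mathcal M(\varphi)^2-Q(\varphi)$ are martingales in the filtration generated by $Z$; being continuous, they remain martingales in its usual augmentation. Thus $\mathcal M(\varphi)$ is a continuous square-integrable martingale with bracket $Q(\varphi)$.

\emph{Step 2: the martingale measure.} Step 1 applies to $\varphi$ in the span of the $\varphi_j$, which is dense in $L^2[0,1]$, and $\mathbb E\mathcal M_T(\varphi)^2=\mathbb EQ_T(\varphi)\le C\|\varphi\|_{L^2}^2$ by \eqref{eq:limitmoments}. By Doob's inequality $\mathcal M$ extends linearly to all $\varphi\in L^2[0,1]$, with values in continuous square-integrable martingales. On the span, polarization gives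
\begin{equation}\label{eq:cross}
\langle\mathcal M(\varphi),\mathcal M(\psi)\rangle_t=\int_0^t(Z_s^2,\varphi\psi)\,ds ,
\end{equation}
and both sides are continuous in $L^1(\Omega)$ under $L^2$ convergence of $\varphi,\psi$, so \eqref{eq:cross} holds on $L^2[0,1]$. Hence $D\mapsto\mathcal M_t(\mathbf 1_D)$ is an $L^2(\Omega)$-valued measure on the Borel sets, and disjoint sets give orthogonal martingales: $\mathcal M$ is a continuous orthogonal martingale measure with intensity $Z_s(y)^2ds\,dy$. We recall from \cite[Ch.~2]{Walsh} what this provides. For elementary $f=X\mathbf 1_{(s,s']}\mathbf 1_D$, with $X$ bounded and measurable at time $s$, one sets $\int_0^t\!\int f\,d\mathcal M=X(\mathcal M_{t\wedge s'}-\mathcal M_{t\wedge s})(\mathbf 1_D)$. This extends to all predictable $f$ with $\mathbb E\int\!\int f^2Z^2<\infty$; the integrals are continuous martingales, with cross-brackets $\int_0^t\!\int fgZ^2\,dy\,ds$; and $\int_0^t\!\int\varphi\,d\mathcal M=\mathcal M_t(\varphi)$.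

\emph{Step 3: the noise.} We do not yet know that $Z\neq0$, so on $\{Z=0\}$ we supply independent noise. Take the product with a space carrying a white noise $W'$, and let $(\mathcal F_t)$ be the augmented product filtration. By independence, $\mathcal M(\varphi)$, $W'(\psi)$ and their products are $(\mathcal F_t)$-martingales; so integrals against $\mathcal M$ and against $W'$ have zero cross-bracket, first for elementary integrands and then by approximation. Since $Z$ is continuous and adapted, it is predictable. For $\psi\in L^2[0,1]$ let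
\[
W_t(\psi)=\int_0^t\!\!\int Z^{-1}\mathbf 1_{\{Z\ne0\}}\psi\,d\mathcal M+\int_0^t\!\!\int\mathbf 1_{\{Z=0\}}\psi\,dW' .
\]
Then $\langle W(\psi),W(\psi')\rangle_t=t(\psi,\psi')$. By L\'evy's characterization (continuous martingales from $0$ with $\langle X^i,X^l\rangle_t=t\,\mathbf 1_{\{i=l\}}$ form a Brownian motion in the given filtration), $W$ is a white noise relative to $(\mathcal F_t)$. For predictable $F$ with $\mathbb E\int\!\int F^2<\infty$ we have $\int\!\int F\,dW=\int\!\int FZ^{-1}\mathbf 1_{\{Z\ne0\}}d\mathcal M+\int\!\int F\mathbf 1_{\{Z=0\}}dW'$, because this holds for elementary $F$ and both sides are isometric in $F$. Taking $F=fZ$,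
\begin{equation}\label{eq:MZW}
\int\!\!\int fZ\,dW=\int\!\!\int f\mathbf 1_{\{Z\ne0\}}\,d\mathcal M=\int\!\!\int f\,d\mathcal M ,
\end{equation}
since $\int\!\int f\mathbf 1_{\{Z=0\}}d\mathcal M$ has bracket $\int\!\int f^2\mathbf 1_{\{Z=0\}}Z^2=0$.

\emph{Step 4: the mild form.} Fix $s<t$. As $\frac12\varphi_j''=-\kappa_j\varphi_j$, we have $d(e^{\kappa_j\sigma}(Z_\sigma,\varphi_j))=e^{\kappa_j\sigma}d\mathcal M_\sigma(\varphi_j)$. Integrating over $[s,t]$ and using \eqref{eq:MZW}, for $\psi$ in the span of the $\varphi_j$,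
\begin{equation}\label{eq:tested}
(Z_t,\psi)=(P^R_{t-s}Z_s,\psi)+\int_s^t\!\!\int(P^R_{t-\sigma}\psi)(y)\,Z_\sigma(y)\,W(d\sigma\,dy).
\end{equation}
The second moment of the stochastic integral is at most $C\int_s^t\|P^R_{t-\sigma}\psi\|_{L^2}^2d\sigma\le C\|\psi\|_{L^2}^2$, so \eqref{eq:tested} extends to $\psi\in L^2[0,1]$. Take $\psi_n=|I_n|^{-1}\mathbf 1_{I_n}$ with intervals $I_n\subset[0,1]$ shrinking to $x$. The two pairings converge to $Z_t(x)$ and $P^R_{t-s}Z_s(x)$ by continuity and (R0). Since $P^R_\sigma\psi_n$ is the average of $p^R_\sigma(x',\cdot)$ over $x'\in I_n$, Jensen's inequality and (R2) give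
\[
\mathbb E\Bigl|\int_s^t\!\!\int\bigl[P^R_{t-\sigma}\psi_n(y)-p^R_{t-\sigma}(x,y)\bigr]Z_\sigma(y)\,W(d\sigma\,dy)\Bigr|^2\le C\sup_{x'\in I_n}\int_0^T\|p^R_\sigma(x',\cdot)-p^R_\sigma(x,\cdot)\|_{L^2}^2d\sigma\to0 .
\]
This is \eqref{eq:mild}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
(i) Tightness is Proposition~\ref{prop:tight}. Along a subsequence with $A_N\to A$, $B_N\to B$, every limit point is a continuous solution of SHE$(A,B)$ with initial law that of $Z_0$ (Proposition~\ref{prop:limit}), and the law of a continuous field is determined by its finite-dimensional laws, which are unique by Proposition~\ref{prop:she}(d). So there is exactly one limit point.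

(ii) Sufficiency is (i). For necessity, suppose that $z^{(N)}$ converges for every $T$ but the bounded sequence $(A_N,B_N)$ does not converge; it then has two limit points $(A,B)\ne(A',B')$, with semigroups $P^R$ and $P^{R'}$. The idea is that the mean of the solution already determines the boundary condition. Let $g=\mathbb EZ_0$. It is continuous by (A4) and Fatou's lemma, and $g(0)=1$ because $\mathcal N(0)=0$ gives $z^{(N)}(0,0)=1$; so $g\ne0$ in $L^2$. By (i) the limit law is that of a solution of both equations. Taking expectations in \eqref{eq:mild}, $P^R_tg=P^{R'}_tg=:g_t$ for all $t\le T$, and $T$ is arbitrary. Suppose $B\ne B'$. By (R0), $-Bg_t(1)=g_t'(1)=-B'g_t(1)$, so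
\[
0=g_t(1)=\sum_je^{-\kappa_jt}\,\hat g_j\,\varphi_j(1)\qquad\text{for all }t>0 .
\]
The series converges absolutely for each $t>0$, by Cauchy--Schwarz and (R1). Let $j_0$ be the first index with $\hat g_{j_0}\ne0$. Multiplying by $e^{\kappa_{j_0}t}$ and letting $t\to\infty$, dominated convergence and the simplicity of the eigenvalues give $\hat g_{j_0}\varphi_{j_0}(1)=0$, which contradicts $\varphi_{j_0}(1)\ne0$. If $A\ne A'$, then $Ag_t(0)=g_t'(0)=A'g_t(0)$ forces $g_t(0)=0$, and the same argument applies with $\varphi_{j_0}(0)\ne0$.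
\end{proof}

Together with Section~\ref{sec:constants}, this completes the proof of Theorem~\ref{thm:main}.

\section{Positivity and the logarithm}\label{sec:positive}

A limit of positive processes is nonnegative, but Corollary~\ref{cor:log} needs strict positivity. We compare $Z$ on short time intervals with a multiple of the solution started from the constant $1$, which stays above $\frac12$ with overwhelming probability. The comparison principle itself comes from Theorem~\ref{thm:main}. Fix $A,B\in\mathbb R$ and a white noise $W$ relative to $(\mathcal F_t)$.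

\begin{lemma}\label{lem:comparison}
Let $U$ be a solution of {\rm SHE}$(A,B)$ on $[s,T]$ from $U_s\ge0$. Then $U_t(x)\ge0$ almost surely, for each $(t,x)$.
\end{lemma}

\begin{proof}
\emph{Step 1: $U_s=f$ deterministic, Lipschitz and strictly positive.} By linearity let $f(0)=1$, and write $f=e^{h_0}$ with $h_0$ Lipschitz, $h_0(0)=0$. We approximate $h_0$ by heights. Let $a_j=\sqrt Nh_0(j/N)$, $S_0=0$, and $S_{j+1}=S_j+1$ if $S_j\le a_j$, $S_{j+1}=S_j-1$ otherwise. For large $N$, $|a_{j+1}-a_j|\le1$, so $D_j=S_j-a_j$ satisfies $D_{j+1}\in[D_j,D_j+2]$ if $D_j\le0$ and $D_{j+1}\in[D_j-2,D_j]$ if $D_j>0$; by induction $|D_j|\le2$. Start open ASEP from $h_N(0,j)=S_j$. Then $\sup|h^{(N)}(0,\cdot)-h_0|\le C\varepsilon$, so $z^{(N)}(0,\cdot)\to f$ uniformly. Moreover $|z^{(N)}(0,x)-z^{(N)}(0,x')|\le C|x-x'|^{1/2}$: for $|x-x'|\ge1/N$ the left side is at most $C(|x-x'|+\varepsilon)$, and for $|x-x'|\le1/N$ it is at most $C\sqrt N|x-x'|$. The finitely many small $N$ only change the constants, so (A4) holds. Theorem~\ref{thm:main}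 with $u=A+\frac12$, $v=B+\frac12$, $w=r=1$ produces a solution from $f$ that is a weak limit of positive processes, hence nonnegative. By Proposition~\ref{prop:she}(d), $U_t(x)$ has the same law as its value at $(t-s,x)$.

\emph{Step 2: general $U_s$.} Let $(f_i)$ enumerate the piecewise linear functions with rational nodes and positive rational values there; they are dense in the nonnegative functions of $C[0,1]$. Let $U^i\geq0$ be a solution on $[s,T]$ from $f_i$ driven by $W$ (Proposition~\ref{prop:she}(c) and Step 1). Fix $k$, and let $E_i\in\mathcal F_s$ be the event that $i$ is the first index with $\|U_s-f_i\|_\infty\le1/k$; these events partition the space. By Proposition~\ref{prop:she}(a),(b) applied to $\mathbf 1_{E_i}(U-U^i)$, and since the negative part satisfies $U_t(x)^-\le|U_t(x)-U^i_t(x)|$,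
\[
\mathbb E\bigl[\mathbf 1_{E_i}(U_t(x)^-)^2\bigr]\le Ck^{-2}\,\mathbb P(E_i).
\]
Summing over $i$ and letting $k\to\infty$ gives $U_t(x)^-=0$.
\end{proof}

\begin{lemma}\label{lem:one}
Let $Y$ be a solution on $[s,T]$ from the constant $1$. Then $Y$ has a continuous version, and there are $\tau_0>0$ and $C$, independent of $s$, such that for $\tau\le\tau_0\wedge(T-s)$,
\[
\mathbb P\Bigl(\inf_{s\le t\le s+\tau,\;x}Y_t(x)\le\tfrac12\Bigr)\le C\tau^4 .
\]
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:she}(d) it suffices to treat $s=0$, and by parts (b) and (c), $Y$ is a version of the solution with moments of all orders. Let $I_t=Y_t-P^R_t1$, with $I_0=0$. By Lemma~\ref{lem:conv} with $p=32$, Kolmogorov's criterion applies with $\chi=\frac14$ and $\chi'=\frac18<\frac14-\frac2{32}$: $I$ has a continuous version whose $\frac18$-H\"older constant $\mathcal C$ is in $L^{32}$. As $|I_t(x)|\le\mathcal C\tau^{1/8}$ for $t\le\tau$, Markov's inequality gives $\mathbb P(\sup_{t\le\tau,x}|I_t(x)|\ge\frac14)\le4^{32}\tau^4\,\mathbb E\mathcal C^{32}$.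 By (R0) and (R4), $P^R_t1(x)$ is continuous on $[0,T]\times[0,1]$ and at least $\frac34$ for $t\le\tau_0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:log}]
Let $A=u-\frac12$, $B=v-\frac12$, and let $(Z,W)$ be as in Proposition~\ref{prop:limit}. Put $c=1\wedge\min_xZ_0(x)>0$, a bounded $\mathcal F_0$-measurable variable. Fix $n$ with $T/n\le\tau_0$, let $t_k=kT/n$, let $Y^k$ be the continuous solution on $[t_k,T]$ from $1$ driven by $W$, and set
\[
G_k=\bigl\{\min_xZ_{t_k}(x)\ge c2^{-k}\bigr\}\in\mathcal F_{t_k},\qquad O_k=\bigl\{Y^k>\tfrac12\text{ on }[t_k,t_{k+1}]\times[0,1]\bigr\}.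
\]
By Propositions~\ref{prop:limit} and~\ref{prop:she}(a), $\mathbf 1_{G_k}(Z-c2^{-k}Y^k)$ is a solution on $[t_k,T]$ from the nonnegative function $\mathbf 1_{G_k}(Z_{t_k}-c2^{-k})$. By Lemma~\ref{lem:comparison} and continuity it is almost surely nonnegative everywhere. So on $G_k\cap O_k$ we have $Z\ge c2^{-k-1}>0$ on $[t_k,t_{k+1}]\times[0,1]$, and $G_{k+1}$ holds. Since $G_0$ is sure, induction shows that $Z>0$ on $[0,T]\times[0,1]$ almost surely on $\bigcap_{k<n}O_k$. By Lemma~\ref{lem:one} this event has probability at least $1-nC(T/n)^4$, which tends to $1$ as $n\to\infty$.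

Thus $Z$ is almost surely continuous and strictly positive on the compact set $[0,T]\times[0,1]$. In a Skorokhod representation $z^{(N)}\to Z$ uniformly almost surely, hence $\log z^{(N)}\to\log Z$ uniformly almost surely, and $h^{(N)}$ converges weakly to $H=\log Z$ in $D([0,T],C[0,1])$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Himwich}
Zoe Himwich, \emph{Convergence of the open WASEP stationary measure without Liggett's condition}, arXiv:2402.17021 (2024).

\bibitem{Walsh}
Walsh, \emph{An introduction to stochastic partial differential equations}, LNM 1180, 1986.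

\end{thebibliography}
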